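\title{The average spectral error on spherical lunes and circular sectors}


\begin{abstract}
On a compact surface of constant curvature $0$ or $1$, compare the eigenvalue counting function $N(t)$ of $-\Delta$ with its refined Weyl approximation $\widetilde N(t)=\mathcal At+Bt^{1/2}+C$, and let $A(t)$ be the average of $N-\widetilde N$ over $[0,t]$. It was conjectured that $A(t)$ has an asymptotic expansion whose coefficients are uniformly almost periodic functions of $t^{1/2}$ (curvature $0$) or of $\sqrt{t+1/4}$ (curvature $1$). We show that the conjecture is false in both cases, already for the leading term. For curvature $1$ the counterexamples are lunes of angle $\pi/\mu$ with $\mu$ irrational and very well approximable, with Dirichlet or Neumann conditions, and the corresponding closed surfaces with two cone points. We determine exactly which lunes satisfy the conjecture. For curvature $0$ the counterexamples are circular sectors with Dirichlet conditions and generic angle. There the obstruction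 is a family of closed billiard trajectories that ends abruptly at the vertex, combined with the Baire category theorem.
\end{abstract}

\section{The question}

\subsection{The refined Weyl approximation and its average error}

Let $S$ be a compact surface of constant curvature $K\ge0$, normalized to $K\equiv1$ if it is positive. The boundary may be empty. If it is not, it is piecewise smooth with finitely many corners of interior angles $\theta_j$. Finitely many cone points with cone angles $\alpha_j\in(0,2\pi)$ are allowed. On the boundary we impose Neumann conditions, or Dirichlet conditions, or mixed conditions that change only at corners, so that $\partial S=\partial S_N\cup\partial S_D$. Let $0\le\lambda_1\le\lambda_2\le\cdots$ be the eigenvalues of $-\Delta$, repeated with multiplicity, and let $N(t)=\#\{j:\lambda_j\le t\}$. Put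
\[
\widetilde N(t)=\mathcal A\,t+B\,t^{1/2}+C,\qquad
\mathcal A=\frac{\mathrm{Area}(S)}{4\pi},\qquad
B=\frac{\mathrm{length}(\partial S_N)-\mathrm{length}(\partial S_D)}{4\pi},
\]
\[
C=\frac1{12\pi}\int_SK+\frac1{12\pi}\int_{\partial S}K_1+C_1,\qquad
\psi(\theta)=\frac1{24}\Bigl(\frac\pi\theta-\frac\theta\pi\Bigr).
\]
Here $K_1$ is the geodesic curvature of the smooth boundary arcs, positive where the boundary bends toward $S$. The number $C_1$ is the sum of the following contributions: $\psi(\theta)$ for a corner of angle $\theta$ whose two arcs carry the same condition, $\psi(2\theta)-\psi(\theta)$ for a corner whose two arcs carry different conditions, and $2\psi(\alpha/2)$ for a cone point of angle $\alpha$. Let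
\[
D(t)=N(t)-\widetilde N(t),\qquad A(t)=\frac1t\int_0^tD(s)\,ds .
\]

The error $D$ jumps at each eigenvalue, while the average error $A$ is continuous. Two examples show what one may expect of $A$. We write $\|u\|$ for the distance from $u$ to $\mathbb Z$.

\emph{The flat torus $\mathbb R^2/2\pi\mathbb Z^2$.} The eigenvalues are $|n|^2$, $n\in\mathbb Z^2$, so $\int_0^tN=\sum_n(t-|n|^2)_+$. The Fourier transform of $(1-|x|^2)_+$ on $\mathbb R^2$ is $J_2(2\pi|\xi|)/(\pi|\xi|^2)$, with value $\frac\pi2$ at $0$. Poisson summation gives $\int_0^tN=\frac\pi2t^2+t\sum_{n\ne0}J_2(2\pi|n|\sqrt t)/(\pi|n|^2)$. Since $\widetilde N(t)=\pi t$,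
\[
A(t)=\sum_{n\ne0}\frac{J_2(2\pi|n|\sqrt t)}{\pi|n|^2}
=t^{-1/4}\sum_{n\ne0}\frac{\cos(2\pi|n|\sqrt t-\frac{5\pi}4)}{\pi^2|n|^{5/2}}+O(t^{-3/4}).
\]
The last series converges uniformly, so it is an almost periodic function of $\sqrt t$. Its frequencies $2\pi|n|$ are the lengths of the closed geodesics.

\emph{The unit sphere.} With $y=\sqrt{t+\frac14}$ the eigenvalues $k(k+1)$ become $y=k+\frac12$, with multiplicity $2k+1$. So $N=n^2$ with $n=\lfloor y+\frac12\rfloor$. Put $r=y-n$. As $\widetilde N=t+\frac13=y^2+\frac1{12}$, we get $D=-2yr+\Phi(y)$, where $\Phi(y)=r^2-\frac1{12}=\|y\|^2-\frac1{12}$ has period $1$, mean zero and $\Phi'=2r$. Integrating $2wD$ from $\frac12$ to $y$ by parts gives $tA(t)=-2y^2\Phi(y)+O(y)$, that is,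
\[
A(t)=-2\,\Phi\bigl(\sqrt{t+\tfrac14}\bigr)+O(t^{-1/2}).
\]

A \emph{uniformly almost periodic} (u.a.p.) function is a continuous function on $\mathbb R$ that is almost periodic in the sense of Bohr: for each $\varepsilon>0$ the numbers $\tau$ with $\sup_x|g(x+\tau)-g(x)|\le\varepsilon$ form a relatively dense set. Equivalently, it is a uniform limit of trigonometric polynomials. The two examples are in line with the following conjecture, posed in \cite{Strichartz}. All bounds are as $t\to\infty$, and implied constants may depend on the index $J$.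

\begin{conjecture}
\textup{(a)} If $S$ is flat, there is a u.a.p.\ function $g$ of mean value zero with
\[
A(t)=g(t^{1/2})\,t^{-1/4}+O(t^{-1/2}).
\]
More generally there are u.a.p.\ functions $g_1=g,g_2,\dots$ with
$A(t)=\sum_{j=1}^Jg_j(t^{1/2})t^{-j/4}+O(t^{-(J+1)/4})$ for all $J\ge1$.

\textup{(b)} If $S$ has curvature $1$, there is a u.a.p.\ function $g$ of mean value zero with
\[
A(t)=g\bigl(\sqrt{t+\tfrac14}\bigr)+O(t^{-1/2}).
\]
More generally there are u.a.p.\ functions $g_1=g,g_2,\dots$ with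
$A(t)=\sum_{j=1}^Jg_j(\sqrt{t+\frac14})\,t^{-(j-1)/2}+O(t^{-J/2})$ for all $J\ge1$.
\end{conjecture}

\subsection{Results}

We show that both parts fail, each already in its first formula. For $0<\beta<\pi$ let $\mu=\pi/\beta>1$, and let
\[
L_\beta=\{0<\vartheta<\pi,\ 0<\varphi<\beta\}\subset S^2,\qquad
\Omega_\beta=\{0<r<1,\ 0<\varphi<\beta\}\subset\mathbb R^2
\]
be the spherical lune (two corners of angle $\beta$) and the circular sector (corners $\beta,\frac\pi2,\frac\pi2$), both with Dirichlet conditions. A set is \emph{meagre} if it is a countable union of nowhere dense sets, and \emph{residual} if its complement is meagre. By Baire's theorem, residual subsets of an open interval are dense in it.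

\begin{theorem}\label{thm:lune}
Let $\mu=1+\sum_{n\ge1}10^{-n!}$ and $\beta=\pi/\mu$. On $L_\beta$ there is no u.a.p.\ $g$ with $A(t)=g(\sqrt{t+1/4})+O(t^{-1/2})$.
\end{theorem}

\begin{theorem}\label{thm:sector}
Let $\eta$ be a positive bounded function on $[1,\infty)$ with $\eta(t)\to0$. The set of $\beta\in(0,\pi)$ for which, on $\Omega_\beta$, some u.a.p.\ $g$ satisfies
\[
A(t)=g(t^{1/2})\,t^{-1/4}+O\bigl(\eta(t)\,t^{-1/4}\bigr)
\]
is meagre. In particular \textup{(}$\eta=t^{-1/4}$\textup{)} the first formula of \textup{(a)} fails for a residual, hence nonempty, set of $\beta$.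
\end{theorem}

For lunes one can say exactly when (b) holds.

\begin{theorem}\label{thm:criterion}
\textup{(i)} If $\mu$ is rational, all of \textup{(b)} holds on $L_\beta$.

\textup{(ii)} If $\mu$ is irrational with continued fraction denominators $q_k$, the following are equivalent on $L_\beta$: the first formula of \textup{(b)}; the full expansion \textup{(b)}; $\sum_{k\ge1}q_{k+1}/q_k^2<\infty$; $\sum_{h\ge1}h^{-2}\|h\mu\|^{-1}<\infty$. In that case $g=0$.

\textup{(iii)} Hence \textup{(b)} holds on $L_\beta$ for a.e.\ $\beta$ and fails for residually many $\beta$. Moreover, for any positive bounded $\eta$ on $[1,\infty)$ with $\eta(t)\to0$, for residually many $\beta$ no u.a.p.\ $g$ satisfies $A(t)=g(\sqrt{t+1/4})+O(\eta(t))$.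

\textup{(iv)} Theorem~\ref{thm:lune} and \textup{(i)--(iii)} also hold for the Neumann lune and for the closed football with two cone points of angle $2\beta$.
\end{theorem}

For instance, (b) holds when $\mu$ is irrational with bounded partial quotients, because then $q_{k+1}/q_k^2=O(1/q_k)$.

The two failures have different causes. On a lune, $yA(t)$ with $y=\sqrt{t+1/4}$ is, up to a bounded error, a sum of one periodic function along the orbit of a rotation by $\mu$. For irrational $\mu$ the sum is $o(y)$, which forces $g=0$, but small divisors can keep it from being bounded. On a sector, the leading behavior of $A$ in a short window of frequencies comes from a family of closed billiard trajectories, and at certain angles $\beta$ this family ends with nonzero amplitude. The limiting amplitude is therefore a discontinuous function of $\beta$, and the discontinuities obtained from the various windows are dense. This is incompatible with a rate of convergence that holds for too many $\beta$.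

\subsection{Conventions}

We write $e(u)=e^{2\pi iu}$. The operator $-\Delta$ is the self-adjoint operator of the Dirichlet form on $H^1_0$ (Dirichlet conditions) or on $H^1$ (Neumann conditions, or no boundary). A complete orthogonal system of eigenfunctions in the form domain gives the whole spectrum. A function in $H^1$ that is continuous on the closed domain and vanishes on the boundary lies in $H^1_0$: cutting it off at height $\varepsilon$, as $(u-\varepsilon)_+-(u+\varepsilon)_-$ with $a_-=\max(-a,0)$, gives compactly supported functions that tend to $u$ in $H^1$.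

Sums of u.a.p.\ functions are u.a.p., and so is $k*g$ for $k\in L^1(\mathbb R)$ and $g$ u.a.p. A continuous periodic function is u.a.p. We use repeatedly:

\smallskip
\noindent\textbf{(AP)} \emph{If $g$ is u.a.p.\ and $g(x)\to0$ as $x\to+\infty$, then $g\equiv0$.} Indeed, given $\varepsilon$ there are arbitrarily large $\varepsilon$-almost periods $\tau$, and $|g(x)|\le\varepsilon+|g(x+\tau)|$.

\section{Lunes: the exact formula and the first counterexample}\label{sec:lune}

\subsection{The spectrum}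

For $\nu=\mu m$, $m\ge1$, and $k\ge0$ consider on $L_\beta$ the functions
\[
(\sin\vartheta)^\nu\,C_k^{(\nu+1/2)}(\cos\vartheta)\,\sin(\nu\varphi),
\]
where $C_k^{(\nu+1/2)}$ is the Gegenbauer polynomial. It satisfies $(1-z^2)w''-(2\nu+2)zw'+k(k+2\nu+1)w=0$, which is the equation obtained from $-\Delta u=(\nu+k)(\nu+k+1)u$ by this substitution. As $\nu>1$, these functions are continuous up to the boundary with bounded gradient, and they vanish on $\partial L_\beta$. So they lie in $H_0^1$. They form a complete orthogonal system, since the sines are complete in $L^2(0,\beta)$ and the $C_k^{(\nu+1/2)}$ are the orthogonal polynomials for the weight $(1-z^2)^\nu\,dz$, $z=\cos\vartheta$. Hence the eigenvalues are given by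
\begin{equation}\label{eq:spec}
\sqrt{\lambda+\tfrac14}=\mu m+k+\tfrac12,\qquad m\ge1,\ k\ge0 .
\end{equation}

\subsection{Summing over the spectrum}

With $y=\sqrt{t+1/4}$ we have $\int_0^tN=\sum_\lambda(t-\lambda)_+=\sum_{m,k}\bigl(y^2-(\mu m+k+\tfrac12)^2\bigr)_+$. We sum first over $k$, then over $m$. For $u\in\mathbb R$ let $r=u-\lfloor u+\frac12\rfloor\in[-\frac12,\frac12)$ and
\[
\Phi(u)=r^2-\tfrac1{12},\qquad \Psi(u)=\tfrac{r^3}3-\tfrac r{12}.
\]
Both are continuous and $1$-periodic ($\Psi$ vanishes at $r=\pm\frac12$), and $\Psi'=\Phi$. Their Fourier coefficients are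
\[
\Phi_0=\Psi_0=0,\qquad \Phi_h=\frac{(-1)^h}{2\pi^2h^2},\qquad \Psi_h=\frac{\Phi_h}{2\pi ih}\qquad(h\ne0).
\]

\begin{lemma}\label{lem:column}
For $0\le a<y$,
\[
\sum_{k\ge0}\bigl(y^2-(a+k+\tfrac12)^2\bigr)_+=p(a)-\frac a{12}-y\,\Phi(y-a)+\Psi(y-a),\qquad p(a)=\tfrac23y^3-y^2a+\tfrac{a^3}3 .
\]
\end{lemma}
\begin{proof}
Let $u=y-a$, $n=\lfloor u+\frac12\rfloor$, $r=u-n$. The terms with $k\ge n$ vanish, and for $k<n$ the expression in parentheses is nonnegative. Since $\int_{c-1/2}^{c+1/2}w^2\,dw=c^2+\frac1{12}$ and $a+n=y-r$, the sum is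
\[
\int_a^{y-r}(y^2-w^2)\,dw+\frac n{12}=\int_a^y(y^2-w^2)\,dw-\int_0^r(2yz-z^2)\,dz+\frac{y-a-r}{12}.
\]
On the right the first integral is $p(a)$ and the second is $yr^2-\frac{r^3}3$. Collect terms.
\end{proof}

For $y>0$ let $M=\lceil y/\mu\rceil-1$ be the number of $m\ge1$ with $\mu m<y$, let $v=y-\mu M\in(0,\mu]$, and put
\[
\sigma(y)=\sum_{m=1}^M\Phi(y-\mu m),\qquad \tau(y)=\sum_{m=1}^M\Psi(y-\mu m),
\]
\[
\gamma_1(v)=\frac{(\mu-2v)(4v^2-4\mu v-1)}{24\mu},\qquad
\gamma_0(v)=\frac{(v^2-\mu v)(2v^2-2\mu v-1)}{24\mu}.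
\]

\begin{proposition}\label{prop:exact}
The functions $G(y)=\gamma_1(v)-\sigma(y)$ and $H(y)=\gamma_0(v)+\tau(y)$ are continuous on $(0,\infty)$. On $L_\beta$, for $t>0$ and $y=\sqrt{t+1/4}$,
\begin{equation}\label{eq:exact}
tA(t)=y\,G(y)+H(y)+\frac\mu{48}+\frac1{192\mu}-\frac13\bigl(y^3-t^{3/2}\bigr).
\end{equation}
Consequently, as $t\to\infty$,
\begin{equation}\label{eq:AS}
A(t)=-\frac{\sigma(y)}y+O\Bigl(\frac1y\Bigr).
\end{equation}
\end{proposition}
\begin{proof}
By Lemma~\ref{lem:column}, $\int_0^tN=\sum_{m=1}^M\bigl[p(\mu m)-\frac{\mu m}{12}\bigr]-y\,\sigma(y)+\tau(y)$. Put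
\[
X=\mu^2M(M+1)=(y-v)(y-v+\mu)=y^2+(\mu-2v)y+z,\qquad z=v^2-\mu v .
\]
Since $\sum_{m\le M}m=\frac{M(M+1)}2$ and $\sum_{m\le M}m^3=\frac{M^2(M+1)^2}4$, the sum of the brackets equals
\[
\frac{2y^3(y-v)}{3\mu}-\frac{y^2X}{2\mu}+\frac{X^2}{12\mu}-\frac X{24\mu}.
\]
As a polynomial in $y$ it has the following coefficients.
\begin{itemize}
\item $y^4$: $\frac1\mu\bigl(\frac23-\frac12+\frac1{12}\bigr)=\frac1{4\mu}$.
\item $y^3$: $-\frac{2v}{3\mu}-\frac{\mu-2v}{2\mu}+\frac{\mu-2v}{6\mu}=-\frac{2v}{3\mu}-\frac{\mu-2v}{3\mu}=-\frac13$.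
\item $y^2$: $-\frac z{2\mu}+\frac{(\mu-2v)^2+2z}{12\mu}-\frac1{24\mu}=\frac\mu{12}-\frac1{24\mu}$, because $(\mu-2v)^2+2z=\mu^2+6z$.
\item $y^1$: $\frac{2(\mu-2v)z}{12\mu}-\frac{\mu-2v}{24\mu}=\gamma_1(v)$.
\item $y^0$: $\frac{z^2}{12\mu}-\frac z{24\mu}=\gamma_0(v)$.
\end{itemize}
Hence
\[
\int_0^tN=\frac{y^4}{4\mu}-\frac{y^3}3+\Bigl(\frac\mu{12}-\frac1{24\mu}\Bigr)y^2+y\,G(y)+H(y).
\]
The lune has area $2\beta$, geodesic sides of total length $2\pi$ and two corners $\beta$. So $\mathcal A=\frac1{2\mu}$, $B=-\frac12$ and $C=\frac{2\beta}{12\pi}+2\psi(\beta)=\frac1{6\mu}+\frac1{12}\bigl(\mu-\frac1\mu\bigr)=\frac\mu{12}+\frac1{12\mu}$. This gives $\int_0^t\widetilde N=\frac{t^2}{4\mu}-\frac{t^{3/2}}3+Ct$. On the other hand, with $y^2=t+\frac14$,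
\[
\frac{y^4}{4\mu}+\Bigl(\frac\mu{12}-\frac1{24\mu}\Bigr)y^2=\frac{t^2}{4\mu}+\Bigl(\frac1{8\mu}+\frac\mu{12}-\frac1{24\mu}\Bigr)t+\frac1{64\mu}+\frac\mu{48}-\frac1{96\mu},
\]
and the coefficient of $t$ is $C$. Subtracting gives \eqref{eq:exact}.

Continuity can fail only at $y=\mu n$, $n\ge1$. There $G,H$ are continuous from the left, with $M=n-1$ and $v=\mu$. When $y$ passes $\mu n$, $v$ drops from $\mu$ to $0$, $\sigma$ gains the term $\Phi(0)=-\frac1{12}$ and $\tau$ gains $\Psi(0)=0$. Since $\gamma_1(0)-\gamma_1(\mu)=-\frac1{24}-\frac1{24}=-\frac1{12}$ and $\gamma_0(0)=\gamma_0(\mu)=0$, neither $G$ nor $H$ jumps.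

For \eqref{eq:AS} divide \eqref{eq:exact} by $t=y^2-\frac14$ and use $\sigma,\tau=O(y)$, $y/t=y^{-1}+O(y^{-3})$ and $y^3-t^{3/2}=O(t^{1/2})$.
\end{proof}

\subsection{Coherence near a rational number}

By \eqref{eq:AS}, the first formula of (b) is a question about the sums $\sigma_M(x)=\sum_{m=1}^M\Phi(x-\mu m)$, since $\sigma(y)=\sigma_M(y)$ on $(\mu M,\mu(M+1)]$. The Fourier coefficients of $\sigma_M$ are
\begin{equation}\label{eq:four}
\Phi_h\sum_{m=1}^Me(-h\mu m),\qquad\text{of modulus}\quad|\Phi_h|\,\frac{|\sin\pi Mh\mu|}{|\sin\pi h\mu|}\quad(h\mu\notin\mathbb Z).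
\end{equation}
We shall bound this modulus from below by means of the inequalities $\sin\pi w\ge2w$ for $0\le w\le\frac12$ and $\sin w\le w$ for $w\ge0$.

\begin{example}
If $\mu=2$, all terms of $\sigma$ are equal: $\sigma(y)=M\,\Phi(y)$, so $A(t)=-\frac12\Phi(y)+O(1/y)$, much as for the sphere. Now let $\mu=2+\delta$ with a small irrational $\delta>0$. As long as $M\delta\le\frac12$, the terms $\Phi(y-\mu m)=\Phi(y-m\delta)$ have drifted by at most half a period. The coefficient with $h=1$ has modulus $|\Phi_1|\frac{\sin\pi M\delta}{\sin\pi\delta}\ge\frac2\pi M|\Phi_1|$. So the maximum of $|\sigma_M|$ is still of order $M$, as it is for $\mu=2$, and for some $y$ of order $1/\delta$ the quantity $|yA(t)|$ has size comparable to $1/\delta$. Only later do the terms cancel. If $\mu$ is close enough to rationals at infinitely many scales, such transients recur forever and are unbounded.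
\end{example}

\begin{lemma}\label{lem:lower}
Let $h\ge1$, $0<\delta=\|h\mu\|\le\frac14$ and $M=\lfloor\frac1{2\delta}\rfloor$. Then $M\ge\frac1{4\delta}$ and $\displaystyle\sup_x|\sigma_M(x)|\ge\frac M{\pi^3h^2}$.
\end{lemma}
\begin{proof}
The supremum is at least the modulus in \eqref{eq:four}, which is $\frac1{2\pi^2h^2}\cdot\frac{\sin\pi M\delta}{\sin\pi\delta}\ge\frac1{2\pi^2h^2}\cdot\frac{2M\delta}{\pi\delta}$, as $M\delta\le\frac12$. Since $\frac1{2\delta}\ge2$, rounding down loses at most a factor $2$.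
\end{proof}

\begin{lemma}\label{lem:bounded}
Let $\mu$ be irrational. Then $\sup_x|\sigma_M(x)|=o(M)$ and $A(t)\to0$. The first formula of \textup{(b)} holds on $L_\beta$ if and only if $\sigma$ is bounded on some $[y_0,\infty)$, and then $g=0$ and $\sup_{M,x}|\sigma_M(x)|<\infty$.
\end{lemma}
\begin{proof}
By \eqref{eq:four}, $|\sin\pi Mu|\le M|\sin\pi u|$ and $|\sin\pi u|\ge2\|u\|$,
\[
\frac1M\sup_x|\sigma_M(x)|\le\sum_{h\ne0}|\Phi_h|\min\Bigl(1,\frac1{2M\|h\mu\|}\Bigr)\longrightarrow0
\]
by dominated convergence; irrationality enters because every $\|h\mu\|$ must be nonzero. So $\sigma(y)=o(y)$, and $A\to0$ by \eqref{eq:AS}. If $A(t)=g(y)+O(t^{-1/2})$ with $g$ u.a.p., then $g(y)\to0$, so $g\equiv0$ by (AP), and \eqref{eq:AS} shows that $\sigma$ is bounded near infinity. Conversely, if $\sigma$ is bounded near infinity, \eqref{eq:AS} gives $A=O(t^{-1/2})$, that is, the formula with $g=0$. In this case, given $M$ and $x$, choose $y'\equiv x$ mod $1$ with $y'-\mu M\ge y_0$. Then $\sigma_M(x)=\sigma(y')-\sigma(y'-\mu M)$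 is bounded independently of $M$ and $x$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lune}]
Let $h=10^{n!}$, $n\ge4$. Up to an integer, $h\mu$ equals $h\sum_{j>n}10^{-j!}$, so
\[
0<\|h\mu\|\le2\cdot10^{\,n!-(n+1)!}=2h^{-n}<h^{-3}.
\]
In particular $\mu$ is irrational: for $\mu=a/d$ a nonzero $\|h\mu\|$ is at least $1/d$. Lemma~\ref{lem:lower} gives an $M$ with $M\ge\frac1{4\|h\mu\|}>\frac{h^3}4$ and $\sup|\sigma_M|\ge\frac h{4\pi^3}$. Letting $n\to\infty$ we see that the $\sigma_M$ are not uniformly bounded. By Lemma~\ref{lem:bounded} the first formula of (b) fails for every u.a.p.\ $g$.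
\end{proof}

\section{Which lunes satisfy (b)}\label{sec:criterion}

This section proves Theorem~\ref{thm:criterion}. To pass from \eqref{eq:exact} to expansions we use:

\begin{lemma}\label{lem:expand}
Suppose $tA(t)=y^2a_2(y)+y\,a_1(y)+a_0(y)+c\,(y^3-t^{3/2})$ for large $t$, with $y=\sqrt{t+1/4}$, a constant $c$ and u.a.p.\ functions $a_i$, where $a_2$ has mean value zero. Then $A$ has a full expansion as in \textup{(b)}, with $g_1=a_2$.
\end{lemma}
\begin{proof}
Divide by $t$ and insert $\frac{y^2}t=1+\frac1{4t}$, $\frac yt=\sum_{i\ge0}\binom{1/2}i4^{-i}t^{-1/2-i}$ and $\frac{y^3-t^{3/2}}t=\sum_{i\ge1}\binom{3/2}i4^{-i}t^{1/2-i}$. These series converge for $t>\frac14$. Only $y^2a_2$ contributes to the power $t^0$.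
\end{proof}

\subsection{Rational $\mu$: proof of (i)}

Let $\mu=a/d$ in lowest terms, $\overline\Phi(y)=\frac1d\sum_{m=1}^d\Phi(y-\mu m)$ and $\overline\Psi(y)=\frac1d\sum_{m=1}^d\Psi(y-\mu m)$. For fixed $y$ the summand $\Phi(y-\mu m)-\overline\Phi(y)$ has period $d$ in $m$, and its sum over a period is zero. So $\sigma(y)-M\,\overline\Phi(y)$ depends only on $M$ mod $d$ and $y$ mod $1$. It is therefore unchanged when $y$ is replaced by $y+a=y+d\mu$, which replaces $M$ by $M+d$ and keeps $v$. Since $M=(y-v)/\mu$,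
\[
G(y)=-\frac y\mu\overline\Phi(y)+G_1(y),\qquad G_1(y)=\gamma_1(v)+\frac v\mu\overline\Phi(y)-\bigl(\sigma(y)-M\overline\Phi(y)\bigr).
\]
Here $G_1$ has period $a$, and it is continuous because $G$ and $\overline\Phi$ are. In the same way $H(y)=\frac y\mu\overline\Psi(y)+H_1(y)$ with $H_1$ continuous of period $a$. Being periodic, $G_1$ and $H_1$ extend from $(0,\infty)$ to u.a.p.\ functions on $\mathbb R$. Now \eqref{eq:exact} has the form required in Lemma~\ref{lem:expand}, with $a_2=-\overline\Phi/\mu$, which has mean value zero. This proves (i).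

\subsection{The two series}

Let $\mu$ be irrational. For $k\ge1$ the denominators satisfy $q_k<q_{k+1}$, grow at least like the Fibonacci numbers, and
\begin{equation}\label{eq:cf}
\frac1{2q_{k+1}}<\|q_k\mu\|<\frac1{q_{k+1}},\qquad \|h\mu\|\ge\|q_k\mu\|\quad(1\le h<q_{k+1}).
\end{equation}

\begin{lemma}
$\sum_{h\ge1}h^{-2}\|h\mu\|^{-1}<\infty$ if and only if $\sum_{k\ge1}q_{k+1}/q_k^2<\infty$.
\end{lemma}
\begin{proof}
The terms $h=q_k$, $k\ge1$, of the first series are larger than $q_{k+1}/q_k^2$. This gives one direction. For the other, let $k\ge2$, $j\ge1$, and consider those $h\in[jq_k,(j+1)q_k)$ with $q_k\le h<q_{k+1}$. By \eqref{eq:cf} the points $h\mu$ mod $1$ are pairwise at distance at least $\|q_{k-1}\mu\|>\frac1{2q_k}$. So at most one of them has $\|h\mu\|\le\frac1{4q_k}$, and for that one $\|h\mu\|^{-1}\le2q_{k+1}$. On each side of $0$ the remaining ones, taken in order of distance, have distances at least $\frac{1+2i}{4q_k}$, $i=0,1,2,\dots$, so together they contribute at most $2\sum_{i=0}^{q_k}\frac{4q_k}{1+2i}\le c\,q_k\log(2q_k)$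 to $\sum\|h\mu\|^{-1}$. Dividing by $h^2\ge j^2q_k^2$ and summing over $j$,
\[
\sum_{q_k\le h<q_{k+1}}\frac1{h^2\|h\mu\|}\le c\Bigl(\frac{\log(2q_k)}{q_k}+\frac{q_{k+1}}{q_k^2}\Bigr).
\]
The first terms on the right are summable over $k$. The finitely many $h<q_2$ do not matter.
\end{proof}

\subsection{Convergence implies the full expansion}\label{ss:conv}

Assume $\sum_hh^{-2}\|h\mu\|^{-1}<\infty$. The sums $\sigma$ telescope if $\Phi$ is a coboundary of the rotation, that is, if $\Phi(x)=\omega(x+\mu)-\omega(x)$. Comparing Fourier coefficients, put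
\[
\omega(x)=\sum_{h\ne0}\frac{\Phi_h}{e(h\mu)-1}\,e(hx),\qquad \omega_\Psi(x)=\sum_{h\ne0}\frac{\Psi_h}{e(h\mu)-1}\,e(hx).
\]
Since $|e(h\mu)-1|=2|\sin\pi h\mu|\ge4\|h\mu\|$, both series converge absolutely. So $\omega$ and $\omega_\Psi$ are continuous and $1$-periodic, with $\Phi(x)=\omega(x+\mu)-\omega(x)$ and $\Psi(x)=\omega_\Psi(x+\mu)-\omega_\Psi(x)$. Telescoping, $\sigma(y)=\omega(y)-\omega(v)$ and $\tau(y)=\omega_\Psi(y)-\omega_\Psi(v)$, so
\[
G(y)=\bigl[\gamma_1(v)+\omega(v)\bigr]-\omega(y),\qquad H(y)=\bigl[\gamma_0(v)-\omega_\Psi(v)\bigr]+\omega_\Psi(y).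
\]
The brackets are $\mu$-periodic in $y$, and they are continuous because $G,H,\omega,\omega_\Psi$ are. Thus $G$ and $H$ are sums of a continuous $\mu$-periodic and a continuous $1$-periodic function, hence (restrictions to $(0,\infty)$ of) u.a.p.\ functions. By \eqref{eq:exact} and Lemma~\ref{lem:expand}, with $a_2=0$, the full expansion (b) holds with $g_1=0$.

\subsection{The first formula implies convergence}

Let the first formula of (b) hold. By Lemma~\ref{lem:bounded}, $|\sigma_M(x)|\le C_0$ for all $M,x$. We first turn this into a bounded function whose Fourier coefficients are those of $\omega$. For $h\ne0$ and $\xi=e(-h\mu)\ne1$ we have $\sum_{m=1}^M\xi^m=\frac{\xi(1-\xi^M)}{1-\xi}$, and the Ces\`aro means over $M$ of these numbers tend to $\frac\xi{1-\xi}=\frac1{e(h\mu)-1}$. So a weak-$*$ limit point in $L^\infty(\mathbb R/\mathbb Z)$ of the Ces\`aro means of $(\sigma_M)$ is a real function $W$ with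
\[
\|W\|_\infty\le C_0,\qquad W_0=0,\qquad W_h=\frac{\Phi_h}{e(h\mu)-1}\quad(h\ne0).
\]
From $4\|h\mu\|\le|e(h\mu)-1|\le2\pi\|h\mu\|$,
\begin{equation}\label{eq:W}
\frac1{4\pi^3h^2\|h\mu\|}\le|W_h|\le\frac1{8\pi^2h^2\|h\mu\|}\qquad(h\ne0).
\end{equation}

We want $\sum_k|W_{q_k}|<\infty$. Boundedness of $W$ alone does not give absolute convergence of its Fourier series. Along a sparse set of frequencies, however, it can be tested against a Riesz product, a nonnegative trigonometric polynomial of mass $1$ with large coefficients exactly there. Frequencies formed from several $q_k$ then appear too, and they must be shown to be harmless. To ensure this we keep only the $k$ after which there is a large gap. Choose $k_0\ge1$ with $q_{k_0}\ge100$ and let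
\[
\mathcal K=\{k\ge k_0:\ q_{k+1}\ge q_k^{3/2}\}.
\]
The other $k\ge k_0$ satisfy $q_{k+1}/q_k^2<q_k^{-1/2}$, which is summable. For $k\in\mathcal K$ we have $q_{k+1}\ge10q_k$. So if $k<k'$ are in $\mathcal K$, then $q_{k'}\ge q_{k+1}\ge10q_k$.

For a finite initial segment $\mathcal K'\subset\mathcal K$ let
\[
\Pi(x)=\prod_{k\in\mathcal K'}\bigl(1+\operatorname{Re}(\epsilon_ke(q_kx))\bigr)\ge0,\qquad |\epsilon_k|=1 .
\]
Expanding, $\Pi$ is a sum over vectors $s=(s_k)_{k\in\mathcal K'}$, $s_k\in\{-1,0,1\}$, of terms with frequency $h(s)=\sum s_kq_k$ and coefficient of modulus $2^{-\#\{k:s_k\ne0\}}$. The frequencies are distinct because consecutive ratios are at least $10$. Hence $\int_0^1\Pi=1$ and $|\int_0^1W\Pi|\le C_0$. The vector $s=0$ contributes $W_0=0$ to $\int_0^1W\Pi$. The two vectors with the single nonzero entry $s_k=\pm1$ contribute $\operatorname{Re}(\overline{\epsilon_k}W_{q_k})$ together, which is $|W_{q_k}|$ for $\epsilon_k=W_{q_k}/|W_{q_k}|$.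

Now let $s$ have at least two nonzero entries, with smallest index $k$ and largest index $k'$. Then $|h(s)|\ge q_{k'}\bigl(1-\frac1{10}-\frac1{100}-\cdots\bigr)=\frac89q_{k'}$. For $i\in\mathcal K$ with $i>k$ we have $q_{i+1}\ge10q_i\ge10q_{k+1}$, and from one element of $\mathcal K$ to the next $q_{i+1}$ grows at least by a factor $10$. So, by \eqref{eq:cf},
\[
\|h(s)\mu\|\ge\|q_k\mu\|-\sum_{i\in\mathcal K,\,i>k}\|q_i\mu\|\ge\frac1{q_{k+1}}\Bigl(\frac12-\frac19\Bigr)\ge\frac1{3q_{k+1}}.
\]
With \eqref{eq:W}, $|W_{-h(s)}|=|W_{h(s)}|\le c\,q_{k+1}/q_{k'}^2\le c/q_{k'}$, since $k+1\le k'$. If exactly $\rho$ elements of $\mathcal K$ are smaller than $k'$, the coefficients of all $s$ with largest index $k'$ have total modulus $2\cdot\frac12\,(1+2\cdot\frac12)^\rho=2^\rho$, while $q_{k'}\ge100\cdot10^\rho$. So all vectors with at least two nonzero entries contribute at most $c\sum_\rho5^{-\rho}$. Therefore $\sum_{k\in\mathcal K'}|W_{q_k}|\le c$, with $c$ independent of $\mathcal K'$. As $|W_{q_k}|\ge q_{k+1}/(4\pi^3q_k^2)$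 by \eqref{eq:W} and \eqref{eq:cf}, we get $\sum_{k\ge1}q_{k+1}/q_k^2<\infty$.

Since the full expansion contains the first formula, this proves (ii); $g=0$ by Lemma~\ref{lem:bounded}.

\subsection{Almost every and generic angles: proof of (iii)}

The map $\mu=\pi/\beta$ is a diffeomorphism from $(0,\pi)$ to $(1,\infty)$, so it preserves null sets and residual sets.

\emph{Almost every $\mu$.} On a bounded interval the set $\{\mu:\|h\mu\|<h^{-3/2}\}$ has measure $O(h^{-3/2})$. By Borel--Cantelli, for a.e.\ $\mu$ we have $\|h\mu\|\ge h^{-3/2}$ for all large $h$. Then $q_{k+1}<\|q_k\mu\|^{-1}\le q_k^{3/2}$ for all large $k$, and $\sum q_{k+1}/q_k^2$ converges.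

\emph{Generic $\mu$.} Let $\eta$ be given. Replacing $\eta(t)$ by $\sup_{s\ge t}\eta(s)$ we may assume that it is nonincreasing. For $h\ge1$ choose $\delta_h\in(0,\frac18h^{-3}]$ so small that $\eta(t)\le h^{-3}$ for $t\ge1/(64\delta_h^2)$. The set
\[
\bigcap_{n\ge1}\bigcup_{h\ge n}\{\mu>1:\ 0<\|h\mu\|<\delta_h\}
\]
is a $G_\delta$. Each union is open, and it is dense because it contains points arbitrarily close to every $i/h$ with $i>h\ge n$. So the set is residual. It contains no rational $a/d$, since a nonzero $\|ha/d\|$ is at least $1/d$ and $\delta_h\to0$.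

Let $\mu$ be in this set, and suppose $A(t)=g(y)+O(\eta(t))$ with $g$ u.a.p. Since $\mu$ is irrational, $A\to0$, so $g=0$ by (AP) and $A=O(\eta)$. Take one of the infinitely many $h$ with $0<\delta=\|h\mu\|<\delta_h$, and $M=\lfloor1/(2\delta)\rfloor\ge\frac1{4\delta}>\frac1{4\delta_h}\ge2h^3$. The interval $(\mu M,\mu(M+1)]$ has length $\mu>1$, so it meets every residue class mod $1$, and $\sigma=\sigma_M$ on it. By Lemma~\ref{lem:lower} it contains a $y$ with $|\sigma(y)|\ge\frac M{\pi^3h^2}$. As $M<y\le2\mu M$, \eqref{eq:AS} gives, for $t=y^2-\frac14$, large $h$ and constants depending on $\mu$,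
\[
|A(t)|\ge\frac M{\pi^3h^2\cdot2\mu M}-\frac{c_\mu}M\ge\frac1{2\pi^3\mu h^2}-\frac{c_\mu}{h^3}.
\]
But $t\ge M^2-\frac14\ge\frac1{16\delta_h^2}-\frac14\ge\frac1{64\delta_h^2}$, so $\eta(t)\le h^{-3}$. Letting $h\to\infty$ we see that $A\ne O(\eta)$, a contradiction. The choice $\eta=t^{-1/2}$ gives the failure of (b) for residually many $\beta$.

\subsection{Neumann lunes and footballs: proof of (iv)}

For the Neumann lune one replaces $\sin(\nu\varphi)$ by $\cos(\nu\varphi)$ and admits $m=0$. The football is the double of the lune, with $\varphi\in\mathbb R/2\beta\mathbb Z$; it uses both $\cos(\nu\varphi)$ and $\sin(\nu\varphi)$ for $m\ge1$, and $m=0$ once. These functions are complete and lie in $H^1$: their gradients are bounded, as $\nu>1$ for $m\ge1$, while for $m=0$ they are polynomials in $\cos\vartheta$. They satisfy the weak eigenvalue equation, because functions vanishing near the two vertices are dense in $H^1$ (points have capacity zero), and against such functions one may integrate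 by parts. So the spectrum is that of $L_\beta$, once or twice, together with the family $\sqrt{\lambda+1/4}=k+\frac12$, $k\ge0$. By Lemma~\ref{lem:column} with $a=0$, this family adds $\frac23y^3-y\Phi(y)+\Psi(y)$ to $\int_0^tN$.

The constants change accordingly. For the Neumann lune $\mathcal A$ and $C$ are as for $L_\beta$, and $B=\frac12$. For the football $\mathcal A=\frac{4\beta}{4\pi}=\frac1\mu$, $B=0$ and $C=\frac{4\beta}{12\pi}+4\psi(\beta)=2\bigl(\frac\mu{12}+\frac1{12\mu}\bigr)$, so $\mathcal A$ and $C$ are doubled. In both cases $B$ exceeds the once or twice counted Dirichlet value by $1$, which adds $\frac23t^{3/2}$ to $\int_0^t\widetilde N$. Hence, with $A$ the average error of $L_\beta$,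
\[
A_{\mathrm{Neumann}}=A+\mathcal R,\qquad A_{\mathrm{football}}=2A+\mathcal R,\qquad
t\,\mathcal R(t)=-y\,\Phi(y)+\Psi(y)+\tfrac23\bigl(y^3-t^{3/2}\bigr).
\]
By the computation in Lemma~\ref{lem:expand}, $\mathcal R$ has a full expansion of the form (b) with leading function $0$; in particular $\mathcal R=O(t^{-1/2})$. So the first formula, and the full expansion, hold for $A_{\mathrm{Neumann}}$ or $A_{\mathrm{football}}$ if and only if they hold for $A$, with $g$ unchanged or doubled. This transfers Theorem~\ref{thm:lune}, (i), (ii) and the first sentence of (iii). For the last assertion of (iii) with a given $\eta$, apply it to $L_\beta$ with $\max(\eta(t),t^{-1/2})$. \qed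

\section{Sectors}\label{sec:sector}

\subsection{A family of closed trajectories that ends}\label{ss:idea}

Separation of variables gives the eigenvalues $j_{\mu m,k}^2$ of $\Omega_\beta$, where $j_{\nu,k}$ is the $k$-th positive zero of $J_\nu$. To see what the lengths of trajectories have to do with them, let us look at $\beta$ near $\frac\pi2$ and compute formally.

For $\nu<x$ one has $J_\nu(x)\approx\sqrt{2/\pi}\,(x^2-\nu^2)^{-1/4}\cos B_\nu(x)$ with
\[
B_\nu(x)=x\,b(\nu/x)-\frac\pi4,\qquad b(c)=\sqrt{1-c^2}-c\arccos c,\qquad b'(c)=-\arccos c .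
\]
So zeros near $x$ are spaced by $\pi/s$, $s=\sqrt{1-(\nu/x)^2}$. Summing a test function over them by Poisson's formula produces terms $e^{2iPx\,b(\nu/x)}$ of frequency $2Ps$, $P\in\mathbb Z$. Let the test function select frequencies near $2$, and take $P=1$, so $s\approx1$ and $\nu/x\approx0$. What remains is a sum over $m$ of smooth terms times $e(f(m))$ with
\[
f(m)=\frac x\pi\,b\Bigl(\frac{\mu m}x\Bigr),\qquad f'(m)=-\frac1\beta\arccos\frac{\mu m}x .
\]
Such a sum, whose length is of order $x$, has size $x^{1/2}$ if $f'$ passes through an integer and is much smaller otherwise. Here $f'$ is near $-\frac\pi{2\beta}\approx-1$, and $f'=-1$ means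
\[
\frac{\mu m}x=\cos\beta .
\]
Since $m\ge1$, this has a solution for $\beta<\frac\pi2$ and none for $\beta>\frac\pi2$. In the first case the resulting oscillation is $e^{i\ell x}$ with $\ell=2b(\cos\beta)+2\beta\cos\beta=2\sin\beta$. As $\beta\uparrow\frac\pi2$ the critical point moves toward the end $m=0$ of the range of summation, but for each fixed $\beta<\frac\pi2$ it is an interior point and contributes its full amount. The limiting amplitude thus jumps from a positive value to $0$ at $\beta=\frac\pi2$.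

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\draw (0,0) -- (65:1) arc (65:-65:1) -- cycle;
\draw[very thick,dashed] (65:1) -- (-65:1);
\fill (0,0) circle (0.03);
\draw (0.2,0) arc (0:65:0.2);
\draw[dotted] (0,0) -- (1,0);
\node at (32:0.32) {\small $\beta$};
\node at (0.4,-1.25) {$\beta<\pi/2$};
\begin{scope}[xshift=3.4cm]
\draw (0,0) -- (115:1) arc (115:-115:1) -- cycle;
\draw[very thick,dashed] (115:1) -- (-115:1);
\fill (0,0) circle (0.03);
\draw (0.2,0) arc (0:115:0.2);
\draw[dotted] (0,0) -- (1,0);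
\node at (57:0.33) {\small $\beta$};
\node at (0.2,-1.25) {$\beta>\pi/2$};
\end{scope}
\end{tikzpicture}
\caption{The sector of angle $\beta$ and its mirror image in the dotted axis. When the two outer straight sides are identified, they form a disk on a cone of angle $2\beta$. For $\beta<\pi/2$ the chord (dashed) joining the two identified corners lies in it and is a loop of length $2\sin\beta$ around the vertex. For $\beta>\pi/2$ the chord lies outside the unfolded sector and there is no such loop.}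
\label{fig:chord}
\end{figure}

Geometrically (Figure~\ref{fig:chord}), $2\sin\beta$ is the length of a chord that subtends the angle $2\beta$ at the vertex. On the cone of angle $2\beta$ obtained by doubling $\Omega_\beta$ it is a closed loop with one reflection at the circle, and rotations about the vertex make a one-parameter family of them. When $\beta$ reaches $\frac\pi2$ the chord runs into the vertex and the family ends.

More generally, $P$ chords that subtend $2\theta$ each close up after $q$ turns around the cone if $P\theta=q\beta$, and their total length is $2P\sin\theta$. For $P=p$ this family ends at $\theta=\frac\pi2$, that is, at $\beta=\frac{\pi p}{2q}$, with length $2p$. These angles are dense in $(0,\pi)$. The plan is as follows.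
\begin{itemize}
\item Section~\ref{ss:zeros} collects what is needed about Bessel zeros.
\item Section~\ref{ss:test} shows that, for a fixed test function, the formula of Theorem~\ref{thm:sector} makes a smoothed sum over the zeros approach an almost periodic function with a rate $O(C_\beta w(x))$, where $w$ does not depend on $\beta$.
\item Sections~\ref{ss:windows} and~\ref{ss:asym} choose the test functions and prove that the limiting amplitude jumps at $\frac{\pi p}{2q}$.
\item Section~\ref{ss:baire}: if the rate held for nonmeagrely many $\beta$, then by category the constant would be uniform on an interval. Near some $\frac{\pi p}{2q}$ in it the limiting amplitude would be, away from this one point, a uniform limit of functions continuous across the point. This contradicts the jump.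
\end{itemize}

\subsection{Bessel zeros}\label{ss:zeros}

\begin{lemma}\label{lem:zeros}
Let $0<\nu<\nu'$ and $k\ge1$. Then
\[
j_{\nu',k}^2-\nu'^2\ge j_{\nu,k}^2-\nu^2,\qquad j_{\nu',k}\le\frac{\nu'}\nu\,j_{\nu,k},\qquad j_{\nu,k}>\nu .
\]
Hence $j_{\nu,k}$ is continuous and increasing in $\nu$, and $j_{\nu,k}\ge j_{1/2,k}=k\pi$ for $\nu\ge\frac12$. Moreover, the functions $J_\nu(j_{\nu,k}r)$, $k\ge1$, are a complete orthogonal system in $L^2((0,1),r\,dr)$.
\end{lemma}
\begin{proof}
Let $\mathcal E_\nu(f)=\int_0^1\bigl(f'^2+\frac{\nu^2}{r^2}f^2\bigr)r\,dr$ on the space $V$ of locally absolutely continuous $f$ on $(0,1]$ with $f(1)=0$ and $\mathcal E_\nu(f)<\infty$. As a set, $V$ does not depend on $\nu$, and it is dense in $L^2(r\,dr)$. Bounded sets of $V$ are precompact on $[\varepsilon,1]$, and $\int_0^\varepsilon f^2r\,dr\le\varepsilon^2\nu^{-2}\mathcal E_\nu(f)$. So $V$ embeds compactly into $L^2(r\,dr)$, and $\mathcal E_\nu$ has a complete orthogonal system of eigenfunctions.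

An eigenfunction with eigenvalue $\kappa^2$ is a combination of $J_\nu(\kappa r)$ and $Y_\nu(\kappa r)$. Since $Y_\nu(\kappa r)$ is asymptotic to a nonzero multiple of $r^{-\nu}$ at $0$, it is excluded by $\int f^2\frac{dr}r<\infty$. There remains $J_\nu(\kappa r)$ with $J_\nu(\kappa)=0$. Conversely, $f=J_\nu(j_{\nu,k}r)$ lies in $V$. It is an eigenfunction with eigenvalue $j_{\nu,k}^2$: in $\int f'g'r\,dr$, $g\in V$, one integrates by parts, and the boundary term $rf'g$ vanishes at $0$ because $rf'=O(r^\nu)$ and $g$ is bounded, as $g(r)^2=-2\int_r^1gg'\,ds\le2\bigl(\int g^2\frac{ds}s\bigr)^{1/2}\bigl(\int g'^2s\,ds\bigr)^{1/2}$. So the eigenvalues of $\mathcal E_\nu$ are the simple numbers $j_{\nu,k}^2$.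

As $\frac1r\ge r$ on $(0,1]$, we have $\mathcal E_{\nu'}(f)-\mathcal E_\nu(f)=(\nu'^2-\nu^2)\int f^2\frac{dr}r\ge(\nu'^2-\nu^2)\int f^2r\,dr$. Also $\mathcal E_{\nu'}\le(\nu'/\nu)^2\mathcal E_\nu$, and $\mathcal E_\nu(f)\ge\nu^2\int f^2\frac{dr}r>\nu^2\int f^2r\,dr$ for $f\ne0$. The min--max principle gives the three inequalities. The first two give monotonicity and continuity. Finally $J_{1/2}(x)=\sqrt{2/(\pi x)}\sin x$.
\end{proof}

Hence the functions $J_{\mu m}(j_{\mu m,k}r)\sin(\mu m\varphi)$, $m,k\ge1$, are a complete orthogonal system of eigenfunctions on $\Omega_\beta$. They are continuous on the closed sector with bounded gradient (as $\mu m>1$) and vanish on the boundary, so they lie in $H^1_0$. The numbers $\sqrt\lambda$ are the $j_{\mu m,k}$. Since $\mu>1$, we have $j_{\mu m,k}\ge\max(\mu m,k\pi)$, and so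
\begin{equation}\label{eq:count}
\#\{(m,k):j_{\mu m,k}\le x\}\le x^2\qquad(x\ge0).
\end{equation}

For a Schwartz function $\chi:\mathbb R\to\mathbb C$ put $\hat\chi(\xi)=\int\chi(u)e^{-i\xi u}\,du$ and
\[
Z_\beta(x)=\sum_{m,k\ge1}\chi(x-j_{\mu m,k}).
\]
\emph{For fixed $x$, $Z_\beta(x)$ is continuous in $\beta\in(0,\pi)$}: each term is, by Lemma~\ref{lem:zeros}, and $j_{\mu m,k}\ge\max(m,k)$ makes the series converge uniformly.

\subsection{What an almost periodic formula would imply}\label{ss:test}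

Fix $\eta$ as in Theorem~\ref{thm:sector}. Replacing $\eta(t)$ by $\max\bigl(\sup_{s\ge t}\eta(s),\,t^{-1/4}\bigr)$ only enlarges the set that we want to be meagre, so we assume that $\eta$ is nonincreasing and $\eta(t)\ge t^{-1/4}$. Put
\[
w(x)=\eta(x^2/4)\qquad(x\ge2),
\]
which is nonincreasing, tends to $0$ and is at least $x^{-1/2}$.

\begin{lemma}\label{lem:test}
Suppose that on $\Omega_\beta$ we have $A(t)=g(\sqrt t)t^{-1/4}+O(\eta(t)t^{-1/4})$ with $g$ u.a.p. Then there is a constant $C_\beta$ with the following property. For each $\chi$ with $\hat\chi\in C_c^\infty((0,\infty))$ there is a constant $\kappa_\chi$, depending only on $\chi$ and $\eta$, such that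
\begin{equation}\label{eq:test}
\Bigl|x^{-1/2}Z_\beta(x)-\tfrac12(\chi''*g)(x)\Bigr|\le C_\beta\,\kappa_\chi\,w(x)\qquad(x\ge2).
\end{equation}
\end{lemma}

The point is that $C_\beta$ does not depend on $\chi$, and $\kappa_\chi$ does not depend on $\beta$. The proof uses of $\widetilde N$ only that it is a polynomial in $t^{1/2}$: since $\hat\chi$ vanishes near $0$, polynomials are invisible to $\chi$.

\begin{proof}
On compact subsets of $[1,\infty)$ the functions $A(t)$ and $g(\sqrt t)$ are bounded and $\eta$ is bounded below. So there is a $C_\beta$ with $|A(t)-g(\sqrt t)t^{-1/4}|\le C_\beta\eta(t)t^{-1/4}$ for $t\ge1$, $\sup|g|\le C_\beta$, $|\mathcal A|+|B|+|C|\le C_\beta$ and $|D|\le C_\beta$ on $[0,1]$. In the rest of the proof implied constants are $C_\beta$ times a constant depending only on $\chi$ and $\eta$.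

Let $n(y)=N(y^2)$. As $n(0)=0$, integration by parts gives
\[
Z_\beta(x)=\int_0^\infty\chi'(x-y)\,n(y)\,dy,\qquad n(y)=\mathcal Ay^2+By+C+D(y^2).
\]
Since $\chi'$ is orthogonal to all polynomials, the polynomial part equals $-\int_{-\infty}^0\chi'(x-y)(\mathcal Ay^2+By+C)\,dy=O(x^{-10})$. The part of the $D$-integral over $[0,1]$ is also $O(x^{-10})$. Put $E(y)=\int_0^{y^2}D(s)\,ds=y^2A(y^2)$. Then $D(y^2)=E'(y)/(2y)$ for a.e.\ $y$, and
\[
\int_1^\infty\chi'(x-y)\frac{E'(y)}{2y}\,dy=\int_1^\infty E(y)\Bigl[\frac{\chi''(x-y)}{2y}+\frac{\chi'(x-y)}{2y^2}\Bigr]dy+O(x^{-10}),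
\]
where the last term is the boundary term $-\frac12\chi'(x-1)E(1)$. By assumption $E(y)=y^{3/2}g(y)+E_1(y)$ with $|E_1(y)|\le C_\beta y^{3/2}\eta(y^2)$ for $y\ge1$.
\begin{itemize}
\item Since $E(y)=O(y^{3/2})$, the term with $\chi'$ is $O(x^{-1/2})$.
\item The $E_1$-part of the term with $\chi''$ is $O(x^{1/2}\eta(x^2/4))+O(x^{-10})$, as one sees by splitting the integral at $y=x/2$ and using that $\eta$ is nonincreasing.
\item The $g$-part is $\frac12\int_1^\infty\chi''(x-y)y^{1/2}g(y)\,dy$. As $|y^{1/2}-x^{1/2}|\le|y-x|x^{-1/2}$, replacing $y^{1/2}$ by $x^{1/2}$ costs $O(x^{-1/2})$. Extending the integral to $\mathbb R$ costs $O(x^{-9})$. The result is $\frac12x^{1/2}(\chi''*g)(x)$.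
\end{itemize}
Divide by $x^{1/2}$ and use $w(x)\ge x^{-1/2}$.
\end{proof}

\subsection{The windows}\label{ss:windows}

Let
\[
\mathcal P=\{(p,q):p,q\ge1\text{ integers},\ 3\nmid q,\ p<2q\},\qquad \beta_{pq}=\frac{\pi p}{2q}.
\]
The $\beta_{pq}$ are dense in $(0,\pi)$. Fix $(p,q)\in\mathcal P$ and write $\beta_0=\beta_{pq}$. We want to isolate the length $2p$. According to Section~\ref{ss:idea}, $P$ chords of total length $\xi$ subtend $2\arcsin\frac\xi{2P}$ each, and they close up if
\[
L_P(\xi):=P\arcsin\frac\xi{2P}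
\]
is an integer multiple of $\beta$. The next lemma says that at $\beta_0$ no family with $P>p$ has length $2p$, uniformly in $P$.

\begin{lemma}\label{lem:niven}
$\displaystyle\kappa_0:=\inf_{P\ge p+1}\|L_P(2p)/\beta_0\|>0$.
\end{lemma}
\begin{proof}
Suppose $L_P(2p)=q'\beta_0$ with $q'\in\mathbb Z$. Then $\arcsin\frac pP=\pi\,\frac{q'p}{2qP}$ is a rational multiple of $\pi$ with rational sine $\frac pP\in(0,1)$. By Niven's theorem (twice the sine of a rational multiple of $\pi$ is an algebraic integer, hence an integer if it is rational), $\frac pP=\frac12$. So $P=2p$ and $\frac\pi6=\frac{\pi q'}{4q}$, that is, $3q'=2q$, contrary to $3\nmid q$. Thus no term of the infimum vanishes. As $P\to\infty$, $L_P(2p)/\beta_0\to p/\beta_0=2q/\pi$, which is irrational.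
\end{proof}

\begin{remark}
If $3\mid q$, the statement fails: $2p$ chords subtending $\frac\pi3$ each have total length $4p\sin\frac\pi6=2p$, and $L_{2p}(2p)=\frac{\pi p}3=\frac{2q}3\beta_0$.
\end{remark}

On $[2p-1,2p+1]$ the functions $L_P$, $P\ge p+1$, are bounded with derivatives bounded uniformly in $P$, because $\frac\xi{2P}\le\frac{2p+1}{2p+2}<1$. Put $\ell(\beta)=2p\sin\frac{q\beta}p$. We can fix $\delta\in(0,1)$ and an open interval $U=U_{pq}$ with $\beta_0\in U\subset(0,\pi)$ such that:
\begin{enumerate}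
\item[(W1)] $\|L_P(\xi)/\beta\|\ge\frac12\kappa_0$ for all $P\ge p+1$, $|\xi-2p|\le\delta$, $\beta\in U$;
\item[(W2)] $\bigl|\frac p\beta\arcsin\frac\xi{2p}-q\bigr|\le\frac14$ for $\xi\in[2p-\delta,2p]$, $\beta\in U$ (at $\xi=2p$, $\beta=\beta_0$ the left side is $0$);
\item[(W3)] for $\beta\in U$, $\beta<\beta_0$: $\frac{q\beta}p\in(0,\frac\pi2)$, $\ \ell(\beta)\in[2p-\frac\delta2,2p)$, and $\frac\beta{\pi^2}\sqrt{\frac\pi p}\,\sin^{3/2}\frac{q\beta}p\ge c_0$ for some $c_0=c_0(p,q)>0$.
\end{enumerate}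
Fix $\chi=\chi_{pq}$ with $\hat\chi\in C_c^\infty((2p-\delta,2p+\delta))$ and $\hat\chi=1$ on $[2p-\frac\delta2,2p+\frac\delta2]$.

\begin{proposition}\label{prop:jump}
Let $\beta\in U\setminus\{\beta_0\}$. As $x\to\infty$,
\[
x^{-1/2}Z_\beta(x)=F(\beta)\,e^{i\ell(\beta)x}+o(1),
\]
where $F(\beta)=0$ if $\beta>\beta_0$, and $|F(\beta)|=\frac\beta{\pi^2}\sqrt{\frac\pi p}\,\sin^{3/2}\frac{q\beta}p\ge c_0$ if $\beta<\beta_0$.
\end{proposition}

\subsection{Proof of Proposition~\ref{prop:jump}}\label{ss:asym}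

Fix $\beta\in U\setminus\{\beta_0\}$. Constants may depend on $\beta,p,q,\chi$, and $x$ is taken large. Put $\varrho=x^{1/100}$. For $m\ge1$ put $\nu=\mu m$, $c=\nu/x$ and, if $\nu<x$, $s=s_m=\sqrt{1-c^2}$. Zeros with $|j_{\mu m,k}-x|>\varrho$ contribute $O(x^{-1})$ altogether: by \eqref{eq:count} there are at most $(x+|i|+1)^2$ zeros in $[x+i,x+i+1]$, and $\chi$ decays faster than any power. We split the remaining zeros according to $m$:
\[
\textit{glancing region: } \mu m\ge x\ \text{ or }\ s_m<x^{-1/5};\qquad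
\textit{main region: } \mathcal M=\{m\ge1:\mu m<x,\ s_m\ge x^{-1/5}\}.
\]
In the glancing region the Bessel asymptotics are poor, but there are few zeros.

\subsubsection*{Glancing region}

Here $\nu=\mu m\ge0.9x$. Let $j=j_{\nu,k}$ be a zero with $|j-x|\le\varrho$. By Lemma~\ref{lem:zeros}, $j_{\nu,1},\dots,j_{\nu,k}$ all lie in $(\nu,x+\varrho]$. In the variable $\lambda=\log z$ the function $u(\lambda)=J_\nu(e^\lambda)$ solves
\begin{equation}\label{eq:ode}
u''+Qu=0,\qquad Q=e^{2\lambda}-\nu^2 .
\end{equation}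
On the interval in question $Q\le(x+\varrho)^2-\nu^2=O(x^{8/5})$, because $x^2-\nu^2\le x^2\cdot x^{-2/5}$ and $x\varrho\le x^{8/5}$. The $\lambda$-length is $\log\frac{x+\varrho}\nu=O(x^{-2/5})$. By Sturm comparison $k\le1+\frac1\pi\,O(x^{-2/5})\,O(x^{4/5})=O(x^{2/5})$.

Next fix $k$ and a unit interval $[x+i,x+i+1]$, $|i|\le\varrho+1$, and let $0.9x\le\nu<\nu'$ both have their $k$-th zero in it. The first inequality of Lemma~\ref{lem:zeros} gives, for large $x$,
\[
1\ge j_{\nu',k}-j_{\nu,k}\ge\frac{(\nu'-\nu)(\nu'+\nu)}{j_{\nu',k}+j_{\nu,k}}\ge\tfrac12(\nu'-\nu).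
\]
So all such $\nu$ lie in an interval of length at most $2$, which contains at most two numbers $\mu m$, as $\mu>1$. Summing $|\chi|$ over $i$ and over the $O(x^{2/5})$ values of $k$, the glancing region contributes $O(x^{2/5})=o(x^{1/2})$.

\subsubsection*{The phase of Bessel functions}

For $x>\nu$ let $B_\nu(x)=\sqrt{x^2-\nu^2}-\nu\arccos\frac\nu x-\frac\pi4$, so that $B_\nu'(x)=\sqrt{x^2-\nu^2}/x$. Let $H_\nu^{(1)}=J_\nu+iY_\nu$, and let $\theta_\nu$ be its continuous argument normalized by $\theta_\nu(x)=x-\frac{\nu\pi}2-\frac\pi4+o(1)$ as $x\to\infty$. Thus $J_\nu=|H_\nu^{(1)}|\cos\theta_\nu$. By the Wronskian $J_\nu Y_\nu'-J_\nu'Y_\nu=\frac2{\pi x}$, we have $\theta_\nu'=\frac2{\pi x|H_\nu^{(1)}|^2}>0$.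

\begin{lemma}\label{lem:phase}
If $x>\nu>0$ and $3x^2(x^2-\nu^2)^{-3/2}\le\frac12$, then $|\theta_\nu(x)-B_\nu(x)|\le9x^2(x^2-\nu^2)^{-3/2}$.
\end{lemma}
\begin{proof}
On $z=e^\lambda>\nu$ write a solution of \eqref{eq:ode} as $u=Q^{-1/4}W(\xi)$, where $\xi=\int Q^{1/2}\,d\lambda=\int\frac{\sqrt{z^2-\nu^2}}z\,dz$ is normalized to be $B_\nu$. With $\alpha=Q^{-1/4}$ and $\xi'=\alpha^{-2}$ one finds $u''=\alpha''W+\alpha^{-3}W_{\xi\xi}$, so \eqref{eq:ode} becomes
\[
W_{\xi\xi}+W=\psi_0W,\qquad \psi_0=-\alpha^3\alpha'',\qquad \int_\xi^\infty|\psi_0|\,d\xi=\int_{\log x}^\infty|\alpha\alpha''|\,d\lambda=:V,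
\]
where $\xi=B_\nu(x)$ in the lower limit. The equation $W(\xi)=e^{i\xi}+\int_\xi^\infty\sin(t-\xi)\psi_0(t)W(t)\,dt$ is solved by iteration. The $n$-th term of the resulting series is at most $V^n/n!$, so $|We^{-i\xi}-1|\le e^V-1$. The corresponding solution $Q^{-1/4}W$ is asymptotic to $x^{-1/2}e^{iB_\nu(x)}$ as $x\to\infty$, and $B_\nu(x)=x-\frac{\nu\pi}2-\frac\pi4+o(1)$. Since $H_\nu^{(1)}(x)\sim\sqrt{2/(\pi x)}\,e^{i(x-\nu\pi/2-\pi/4)}$ and its complex conjugate $H_\nu^{(2)}$ span all solutions, it is a multiple of $H_\nu^{(1)}$, and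
\[
H_\nu^{(1)}(x)=\sqrt{2/\pi}\,(x^2-\nu^2)^{-1/4}e^{iB_\nu(x)}(1+\varepsilon),\qquad|\varepsilon|\le e^V-1 .
\]
As $Q'=2z^2$ and $Q''=4z^2$, we have $\alpha\alpha''=\frac5{16}Q^{-5/2}Q'^2-\frac14Q^{-3/2}Q''=\frac54z^4Q^{-5/2}-z^2Q^{-3/2}$. With $d\lambda=dz/z$ and $dQ=2z\,dz$, and $Q=x^2-\nu^2$ on the right,
\[
V\le\int_x^\infty\Bigl(z(z^2-\nu^2)^{-3/2}+\tfrac54z^3(z^2-\nu^2)^{-5/2}\Bigr)dz=\tfrac94Q^{-1/2}+\tfrac5{12}\nu^2Q^{-3/2}\le3x^2Q^{-3/2},
\]
since $x^2=Q+\nu^2$. The bound $3x^2Q^{-3/2}=3Q^{-1/2}+3\nu^2Q^{-3/2}$ decreases in $x$, so it is at most $\frac12$ on a half-line. There $|\varepsilon|\le e^{1/2}-1<1$, and $\theta_\nu-B_\nu=\operatorname{Arg}(1+\varepsilon)$: both sides are continuous, agree mod $2\pi$ and tend to $0$ at infinity. Finally $|\operatorname{Arg}(1+\varepsilon)|\le\frac\pi2|\varepsilon|\le\frac\pi2\cdot1.3\,V\le9x^2Q^{-3/2}$, using $e^V-1\le1.3V$ for $0\le V\le\frac12$.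
\end{proof}

\subsubsection*{Main region: summing over $k$}

Let $m\in\mathcal M$ and $|y-x|\le\varrho$. Since $x^2s^2\ge x^{8/5}$, we have $y^2-\nu^2\ge x^2s^2-2x\varrho\ge\frac12x^2s^2$. Also $xs^3\ge x^{2/5}$, so Lemma~\ref{lem:phase} applies at $y$ and gives $|\theta_\nu(y)-B_\nu(y)|\le\frac{c'}{xs^3}$. Moreover $B_\nu'(x)=s$ and $0\le B_\nu''(y)=\nu^2y^{-3}(1-\nu^2/y^2)^{-1/2}\le\frac{c'}{xs}$. Hence
\begin{equation}\label{eq:lin}
\theta_\nu(y)=B_\nu(x)+s\,(y-x)+O\Bigl(\frac{\varrho^2}{xs^3}\Bigr),\qquad|y-x|\le\varrho .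
\end{equation}
The zeros of $J_\nu$ in this range are the solutions of $\theta_\nu(y)=(k-\frac12)\pi$, $k\in\mathbb Z$, at most one for each $k$ since $\theta_\nu$ increases. Put $d_k=\frac1s\bigl((k-\frac12)\pi-B_\nu(x)\bigr)$. By \eqref{eq:lin} such a zero is at $x+d_k+O\bigl(\frac{\varrho^2}{xs^4}\bigr)$, and $\frac{\varrho^2}{xs^4}\le x^{-0.18}$. Conversely, if $|d_k|\le\varrho/2$, then $\theta_\nu(y)-(k-\frac12)\pi=s(y-x-d_k)+O\bigl(\frac{\varrho^2}{xs^3}\bigr)$ changes sign on $|y-x|\le\varrho$, so this $k$ occurs. Thus every $k$ that does not occur has $|d_k|>\varrho/2$. The $d_k$ are spaced by $\pi/s\ge\pi$, and $\chi$ and $\chi'$ decay rapidly. So the sum of $\chi(x-j)$ over the zeros $j$ of $J_\nu$ with $|j-x|\le\varrho$ equals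
\[
\sum_{k\in\mathbb Z}\chi(-d_k)+O\Bigl(\frac{\varrho^2}{xs^4}\Bigr)+O(x^{-3}).
\]
The errors are acceptable: $1-c\le s^2\le2(1-c)$, and the numbers $1-\frac{\mu m}x$, $m\in\mathcal M$, are spaced by $\frac\mu x$ and at least $\frac12x^{-2/5}$, so
\[
\sum_{m\in\mathcal M}s_m^{-4}\le\sum_{m\in\mathcal M}\Bigl(1-\frac{\mu m}x\Bigr)^{-2}=O\bigl(x^{4/5}+x\cdot x^{2/5}\bigr)=O(x^{7/5}),
\]
and the total error is $O(x^{0.02-1+1.4})=O(x^{0.42})$. Poisson summation in $k$ (substitute $u=-d_k$ with $k$ a real variable) gives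
\[
\sum_{k\in\mathbb Z}\chi(-d_k)=\frac s\pi\sum_{P\in\mathbb Z}(-1)^Pe^{2iPB_\nu(x)}\,\hat\chi(2Ps).
\]
Since $B_\nu(x)=x\,b(c)-\frac\pi4$ with $b$ as in Section~\ref{ss:idea}, we arrive at
\begin{equation}\label{eq:TP}
Z_\beta(x)=\sum_P\frac{(-1)^Pe^{-i\pi P/2}}\pi\,T_P+o(x^{1/2}),\qquad
T_P=\sum_{m\in\mathcal M}a_P\Bigl(\frac{\mu m}x\Bigr)e^{2iPx\,b(\mu m/x)},
\end{equation}
with $a_P(c)=s\,\hat\chi(2Ps)$. Because $\hat\chi$ is supported in $(2p-\delta,2p+\delta)$ and $x^{-1/5}\le s\le1$, only $p\le P\le c'x^{1/5}$ occur.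

\subsubsection*{Sums without stationary points}

\begin{lemma}[Kusmin--Landau]\label{lem:KL}
Let $f\in C^1(I)$ be real on an interval $I$, with $f'$ monotone and $\|f'\|\ge\kappa>0$ on $I$. Then $\sum_{n\in I\cap\mathbb Z}e(f(n))=O(1/\kappa)$, and $\sum_{n\in I\cap\mathbb Z}a(n)e(f(n))=O\bigl((\sup|a|+\operatorname{Var}a)/\kappa\bigr)$.
\end{lemma}
\begin{proof}
By continuity $f'$ stays between two consecutive integers. Subtracting an integer multiple of $n$ from $f(n)$ we may assume $f'\in[\kappa,1-\kappa]$. Then $g_n=f(n+1)-f(n)\in[\kappa,1-\kappa]$ is monotone in $n$, and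
\[
e(f(n))=C_n\bigl(e(f(n+1))-e(f(n))\bigr),\qquad C_n=\frac1{e(g_n)-1}=-\frac12-\frac i2\cot\pi g_n .
\]
So $C_n$ moves monotonically along a line, and summation by parts bounds the sum by $1+2\sup|C_n|+\sum|C_n-C_{n-1}|=O(1/\kappa)$. The second claim follows by partial summation.
\end{proof}

In $T_P$ the phase is $e(f(m))$ with $f(m)=\frac{Px}\pi\,b(\frac{\mu m}x)$, and since $\mu/\pi=1/\beta$,
\[
f'(m)=-\frac P\beta\arccos\frac{\mu m}x=-\frac P\beta\arcsin s_m=-\frac{L_P(\xi)}\beta,\qquad\xi=2Ps_m ,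
\]
which is monotone in $m$. As $a_P=\frac1{2P}\,\xi\,\hat\chi(\xi)$ and $\xi$ is monotone in $m$, the amplitude has supremum and total variation $O(1/P)$. The $m\in\mathcal M$ with $|\xi-2p|\le\delta$, outside which $a_P=0$, form an interval of integers.

\emph{The terms $P\ge p+1$.} By (W1), $\|f'\|\ge\frac12\kappa_0$ where $|\xi-2p|\le\delta$. Lemma~\ref{lem:KL} gives $T_P=O(1/P)$, and $\sum_{p<P\le c'x^{1/5}}|T_P|=O(\log x)$.

\emph{The term $P=p$, $\beta>\beta_0$.} Now $\xi\le2p$, and (W2) gives $|f'+q|\le\frac14$ on the support of the amplitude. Moreover $-f'\le\frac{p\pi}{2\beta}<\frac{p\pi}{2\beta_0}=q$. So $\|f'\|=f'+q\ge q-\frac{p\pi}{2\beta}>0$ and $T_p=O(1)$. Thus $Z_\beta(x)=o(x^{1/2})$, which proves the Proposition for $\beta>\beta_0$.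

\subsubsection*{The stationary term: $P=p$, $\beta<\beta_0$}

Again $|f'+q|\le\frac14$ on the support of the amplitude, but now $f'=-q$ exactly at $c=c_*$, where
\[
c_*=\cos\frac{q\beta}p\in(0,1),\qquad s_*=\sqrt{1-c_*^2}=\sin\frac{q\beta}p .
\]
The amplitude $a_p$ is smooth on $[0,1)$ and supported in $s\ge1-\frac\delta{2p}\ge\frac12$, so the restriction $s_m\ge x^{-1/5}$ is void here. By (W3), $a_p(c_*)=s_*\hat\chi(\ell(\beta))=s_*$. Let $\zeta\in C_c^\infty\bigl((\frac{c_*}2,\frac{1+c_*}2)\bigr)$ be equal to $1$ on a neighborhood of $c_*$. Outside this neighborhood, on either side of $c_*$, $\|f'\|=|f'+q|$ is bounded below by monotonicity, and $(1-\zeta)a_p$ is a function of $c$ of bounded variation. So the part of $T_p$ with amplitude $(1-\zeta)a_p$ is $O(1)$ by Lemma~\ref{lem:KL}. In the part with amplitude $\zeta a_p$ we may sum over all $m\in\mathbb Z$, since $\zeta a_p$ is supported in $c>c_*/2>0$. Since $2\pi/\mu=2\beta$, Poisson summation in $m$ turns it into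
\[
\frac x\mu\sum_{h\in\mathbb Z}\int\zeta(c)\,a_p(c)\,e^{ix(2p\,b(c)-2h\beta c)}\,dc .
\]
For $h\ne-q$ the derivative of the phase has, on the support, absolute value
\[
|2p\arccos c+2h\beta|\ge2\beta\bigl(|h+q|-\tfrac14\bigr)\ge\beta|h+q|,
\]
by (W2), and its higher derivatives are bounded independently of $h$. Two integrations by parts give $O\bigl((x|h+q|)^{-2}\bigr)$ for the integral, so these $h$ contribute $O(x^{-1})$ in total. For $h=-q$ the phase $\Theta(c)=2p\,b(c)+2q\beta c$ has $\Theta'(c)=-2p\arccos c+2q\beta$. Its only critical point in the support is $c_*$, with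
\[
\Theta''(c_*)=\frac{2p}{s_*}>0,\qquad \Theta(c_*)=2p\Bigl(s_*-c_*\frac{q\beta}p\Bigr)+2q\beta c_*=2ps_*=\ell(\beta).
\]
The stationary phase formula for a nondegenerate critical point and a smooth, compactly supported amplitude $a$, $\int a\,e^{ix\Theta}=a(c_*)\sqrt{\frac{2\pi}{x\Theta''(c_*)}}\,e^{ix\Theta(c_*)+i\pi/4}+O(x^{-3/2})$, yields
\[
T_p=\frac x\mu\,s_*\sqrt{\frac{\pi s_*}{px}}\;e^{i\ell(\beta)x+i\pi/4}+O(1).
\]
With \eqref{eq:TP} we obtain $Z_\beta(x)=x^{1/2}F(\beta)e^{i\ell(\beta)x}+o(x^{1/2})$, where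
\[
|F(\beta)|=\frac1{\pi\mu}\,s_*^{3/2}\sqrt{\frac\pi p}=\frac\beta{\pi^2}\sqrt{\frac\pi p}\,\sin^{3/2}\frac{q\beta}p\ge c_0
\]
by (W3). This completes the proof of Proposition~\ref{prop:jump}. \qed

\subsection{The category argument: proof of Theorem~\ref{thm:sector}}\label{ss:baire}

For $(p,q)\in\mathcal P$ put $f_x^{pq}(\beta)=|x^{-1/2}Z_\beta(x)|$ with $\chi=\chi_{pq}$. This is continuous in $\beta\in(0,\pi)$ for each $x$. Let $\kappa_{pq}=\kappa_{\chi_{pq}}$ be the constant of Lemma~\ref{lem:test}.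

Let $\beta$ belong to the set of Theorem~\ref{thm:sector}, and let $(p,q)\in\mathcal P$ with $\beta\in U_{pq}\setminus\{\beta_{pq}\}$. By Lemma~\ref{lem:test} and Proposition~\ref{prop:jump}, the u.a.p.\ function $\frac12(\chi''*g)(x)-F(\beta)e^{i\ell(\beta)x}$ tends to $0$ as $x\to\infty$. By (AP) it vanishes identically. So \eqref{eq:test} gives
\[
\bigl|f_x^{pq}(\beta)-|F(\beta)|\bigr|\le C_\beta\,\kappa_{pq}\,w(x)\qquad(x\ge2).
\]
Because $C_\beta$ does not depend on $(p,q)$ and $w$ is nonincreasing, every $\beta$ in the set of Theorem~\ref{thm:sector} lies in $\bigcup_{n\in\mathbb N}Y_n$, where $Y_n$ is the set of all $\beta\in(0,\pi)$ with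
\[
|f_x^{pq}(\beta)-f_{x'}^{pq}(\beta)|\le2n\,\kappa_{pq}\,w(\min(x,x'))
\]
for all $x,x'\ge2$ and all $(p,q)\in\mathcal P$ with $\beta\in U_{pq}\setminus\{\beta_{pq}\}$.

\emph{$Y_n$ is closed in $(0,\pi)$.} It is the intersection, over $x,x'$ and $(p,q)$, of sets of the form (complement of the open set $U_{pq}\setminus\{\beta_{pq}\}$) $\cup$ (set where a continuous function is at most a constant).

\emph{$Y_n$ contains no nonempty open interval.} Suppose $J\subset Y_n$ is one. By density there is $(p,q)\in\mathcal P$ with $\beta_0=\beta_{pq}\in J$. Choose $x\ge2$ with $2n\kappa_{pq}w(x)<\frac14c_0(p,q)$, and let $x'\to\infty$. By Proposition~\ref{prop:jump}, for $\beta\in J\cap U_{pq}$,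
\[
f_x^{pq}(\beta)\le\tfrac14c_0\quad\text{if }\beta>\beta_0,\qquad
f_x^{pq}(\beta)\ge c_0-\tfrac14c_0=\tfrac34c_0\quad\text{if }\beta<\beta_0 .
\]
This contradicts the continuity of $f_x^{pq}$ at $\beta_0$.

So each $Y_n$ is nowhere dense, and $\bigcup_nY_n$ is meagre. This proves the first assertion of Theorem~\ref{thm:sector}. For $\eta=t^{-1/4}$ the error $\eta(t)t^{-1/4}$ is $t^{-1/2}$. Hence the set of $\beta$ for which the first formula of (a) fails on the flat surface $\Omega_\beta$ is residual in $(0,\pi)$, and by Baire's theorem it is nonempty. \qed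

\begin{thebibliography}{9}
\bibitem{Strichartz} Robert S. Strichartz, \emph{Average Error for Spectral Asymptotics on Surfaces}, arXiv:1301.4963 (2013).
\end{thebibliography}

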